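# Superclub and graphs with no infinite path on $\omega^*\cdot\omega_1$

## 1. Graphs on $\lambda$ many reversed copies of $\omega$

A graph is $G=(V,E)$, undirected, and $V$ carries a linear order. A set $W\subseteq V$ is *independent* if $[W]^2\cap E=\varnothing$. An *infinite path* is a sequence $\langle v_n:n\in\omega\rangle$ of vertices without repetitions such that $\{v_n,v_{n+1}\}\in E$ for every $n$.

For example, a star with uncountably many leaves has no infinite path: a path visits the center at most once, so it has at most three vertices. More generally, if deleting one vertex leaves components of size at most $N$, then every path has at most $2N+1$ vertices. The disjoint union of one finite path of each length has arbitrarily long paths but no infinite one. An infinite complete graph has an infinite path.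

**Definition 1.** For an order type $\tau$, the relation $\tau\rightarrow(\tau,\text{infinite path})^2$ says: every graph $G=(V,E)$ with $\mathrm{otp}(V)=\tau$ has either an independent $W\subseteq V$ with $\mathrm{otp}(W)=\tau$, or an infinite path.

For example, the relation holds for $\tau=\omega^*$, the reverse of $\omega$. By Ramsey's theorem a graph on a countably infinite set has an infinite complete subgraph, and hence an infinite path, or an infinite independent set; and every infinite subset of $\omega^*$ has type $\omega^*$.

**Definition 2.** For a regular uncountable cardinal $\lambda$, $\omega^*\cdot\lambda$ is the type of $\lambda\times\omega$ ordered by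
$$(\alpha,m)<^*(\beta,n)\iff \alpha<\beta,\ \text{or}\ \alpha=\beta\text{ and }m>n .$$
The set $V_\alpha=\{\alpha\}\times\omega$ is the $\alpha$-th *column*; it has type $\omega^*$. The set $\lambda\times\{n\}$ is the $n$-th *row*; it has type $\lambda$.

So a single row is a large set of the wrong type, while the union of all columns with even index has type $\omega^*\cdot\lambda$. The following lemma says exactly which sets are large.

**Lemma 1.** A set $W\subseteq\lambda\times\omega$ has a subset of type $\omega^*\cdot\lambda$ if and only if $W\cap V_\alpha$ is infinite for $\lambda$ many $\alpha$.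

*Proof.* Suppose $W\cap V_\alpha$ is infinite for all $\alpha$ in a set $J$ of size $\lambda$. An infinite subset of $\omega^*$ has type $\omega^*$, and $J$ has type $\lambda$, so $\bigcup_{\alpha\in J}(W\cap V_\alpha)$ has type $\omega^*\cdot\lambda$.

Conversely, let $W'\subseteq W$ have type $\omega^*\cdot\lambda$, split into consecutive blocks $W_\xi$ ($\xi<\lambda$) of type $\omega^*$. Going down in $W_\xi$, the first coordinates do not increase, so they are eventually a constant $\alpha_\xi$, and $W_\xi\cap V_{\alpha_\xi}$ is infinite. Let $\xi<\eta$ and suppose $\alpha_\xi=\alpha_\eta=\alpha$. Then an element $(\alpha,m)\in W_\xi$ has infinitely many elements of $V_\alpha$ above it, namely those in $W_\eta$. But only $(\alpha,0),\dots,(\alpha,m-1)$ lie above it in $V_\alpha$. So the $\alpha_\xi$ are distinct. $\square$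

## 2. Three ways to guess subsets of $\omega_1$

Write $\lim(\omega_1)$ for the set of nonzero limit ordinals below $\omega_1$. Recall that a club is a closed unbounded subset of $\omega_1$, and that a set is stationary if it meets every club.

**Definition 3.** A $\diamondsuit$-*sequence* is $\langle S_\delta:\delta\in\lim(\omega_1)\rangle$ with $S_\delta\subseteq\delta$ such that for every $A\subseteq\omega_1$ the set $\{\delta:A\cap\delta=S_\delta\}$ is stationary. The principle $\diamondsuit_{\omega_1}$ says that such a sequence exists.

**Definition 4.** A *superclub sequence* is $\langle S_\delta:\delta\in\lim(\omega_1)\rangle$ with $S_\delta\subseteq\delta$ such that for every $A\in[\omega_1]^{\omega_1}$ there is $B\subseteq A$ with $|B|=\aleph_1$ for which $\{\delta\in\lim(\omega_1):B\cap\delta=S_\delta\}$ is stationary. *Superclub holds at $\aleph_1$* if such a sequence exists.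

**Definition 5.** A *tiltan* ($\clubsuit$) *sequence* is $\langle T_\alpha:\alpha\in\lim(\omega_1)\rangle$, each $T_\alpha$ cofinal in $\alpha$ of type $\omega$, such that for every $A\in[\omega_1]^{\omega_1}$ the set $\{\alpha:T_\alpha\subseteq A\}$ is stationary. *Tiltan holds at $\aleph_1$* if such a sequence exists.

A $\diamondsuit$-sequence guesses $A$ itself. A superclub sequence guesses exactly, but it guesses an uncountable subset of $A$ of its own choice. A tiltan sequence only guesses small subsets of $A$. Here are three small checks.

* Every $\diamondsuit$-sequence is a superclub sequence: take $B=A$.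
* The sequence $S_\delta=\delta$ is not a superclub sequence. If $B\cap\delta=\delta$ for stationarily many $\delta$, then $B=\omega_1$, so the set $A$ of successor ordinals contains no suitable $B$.
* Superclub implies tiltan. If $S_\delta$ is unbounded in $\delta$, let $T_\delta\subseteq S_\delta$ be cofinal of type $\omega$; otherwise let $T_\delta$ be any cofinal subset of type $\omega$. Given $A$, take $B$ as in Definition 4. The limit points of $B$ form a club, so for stationarily many $\delta$ the set $S_\delta=B\cap\delta$ is unbounded in $\delta$, and then $T_\delta\subseteq S_\delta\subseteq A$.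

Neither of the implications $\diamondsuit\Rightarrow$ superclub $\Rightarrow$ tiltan is reversible; we take this as a known fact and do not use it.

## 3. Category invariants

Let $\mathcal M$ be the ideal of meager sets of reals, and for $x,y\in\omega^\omega$ write $x\le^*y$ if $x(n)\le y(n)$ for all but finitely many $n$.

**Definition 6.** $\mathrm{cov}(\mathcal M)$ is the least number of meager sets that cover the reals. $\mathrm{non}(\mathcal M)$ is the least size of a nonmeager set. $\mathrm{add}(\mathcal M)$ is the least number of meager sets with nonmeager union. $\mathfrak b$ is the least size of a family in $\omega^\omega$ with no $\le^*$-upper bound.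

All four are at least $\aleph_1$. For the first this is the Baire category theorem; countable sets are meager; countable unions of meager sets are meager; and $\langle x_n\rangle$ is $\le^*$-bounded by $x(k)=\max_{n\le k}x_n(k)$. All are at most $2^{\aleph_0}$, so under CH all four equal $\aleph_1$.

"Reals" may mean $2^\omega$ or $\omega^\omega$ in $\mathrm{cov}(\mathcal M)$ and $\mathrm{non}(\mathcal M)$. The map $x\mapsto 0^{x(0)}1\,0^{x(1)}1\cdots$ is a homeomorphism of $\omega^\omega$ onto the set $P$ of $z\in 2^\omega$ with infinitely many ones. $P$ is dense with countable complement, and a subset of a dense subspace is nowhere dense in the subspace iff it is nowhere dense in the whole space. So meager subsets of $\omega^\omega$ correspond to meager sets included in $P$, and the countable set $2^\omega\setminus P$ is itself meager and changes neither invariant.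

## 4. Can superclub live with the arrow relation on $\omega^*\cdot\omega_1$?

It is consistent that tiltan holds at $\aleph_1$ together with $\omega^*\cdot\omega_1\rightarrow(\omega^*\cdot\omega_1,\text{infinite path})^2$. Superclub is a stronger guessing principle. The question, stemming from Shimon Garti, "Tiltan and graphs with no infinite paths", arXiv:2302.09492 (2023), is: *is it consistent that superclub holds at $\aleph_1$ and $\omega^*\cdot\omega_1\rightarrow(\omega^*\cdot\omega_1,\text{infinite path})^2$?*

The answer is yes, relative to ZFC.

**Main Theorem.** If ZFC is consistent, so is ZFC + superclub at $\aleph_1$ + $\omega^*\cdot\omega_1\rightarrow(\omega^*\cdot\omega_1,\text{infinite path})^2$. Moreover one can have, together with superclub, $\omega^*\cdot\lambda\rightarrow(\omega^*\cdot\lambda,\text{infinite path})^2$ for every regular uncountable $\lambda$, and $2^{\aleph_0}=\kappa$ for any prescribed $\kappa\ge\aleph_2$ with $\kappa^{\aleph_0}=\kappa$ in the ground model.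

It follows from two independent theorems.

**Theorem A (ZFC).** Let $\lambda$ be a regular uncountable cardinal with $\lambda<\mathrm{cov}(\mathcal M)$ or $\lambda>\mathrm{non}(\mathcal M)$. Then $\omega^*\cdot\lambda\rightarrow(\omega^*\cdot\lambda,\text{infinite path})^2$.

**Theorem B.** Assume $\mathbf V\models\diamondsuit_{\omega_1}$ and let $\kappa\ge\aleph_2$ be a cardinal. There is a cardinal-preserving forcing extension in which superclub holds at $\aleph_1$, $\mathrm{non}(\mathcal M)=\aleph_1$ and $\mathrm{cov}(\mathcal M)\ge\kappa$. If $\kappa^{\aleph_0}=\kappa$ in $\mathbf V$, then $\mathrm{cov}(\mathcal M)=2^{\aleph_0}=\kappa$ there.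

*Proof of the Main Theorem from A and B.* Start with $\mathbf V=L$, where $\diamondsuit_{\omega_1}$ holds, and take the extension of Theorem B; for instance $\kappa=\aleph_2$ is allowed, and $\aleph_2^{\aleph_0}=\aleph_2$ by GCH. In the extension superclub holds, $\aleph_1<\mathrm{cov}(\mathcal M)$, and every regular $\lambda\ge\aleph_2$ satisfies $\lambda>\aleph_1=\mathrm{non}(\mathcal M)$. So Theorem A applies to every regular uncountable $\lambda$, in particular to $\lambda=\aleph_1$. $\square$

There is also a limitation on how far the category invariants can be pushed.

**Theorem C (ZFC).** Superclub at $\aleph_1$ implies $\mathfrak b=\aleph_1$, hence $\mathrm{add}(\mathcal M)=\aleph_1$. So in Theorem B one cannot strengthen $\mathrm{cov}(\mathcal M)>\aleph_1$ to $\mathrm{add}(\mathcal M)>\aleph_1$.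

Sections 5 and 6 prove Theorem A, Sections 7 to 11 prove Theorem B, and Section 12 proves Theorem C. The letter $V$ is a vertex set; $\mathbf V$ is the ground model.

## 5. Peeling a graph that has no infinite path

Let $G=(V,E)$ have no infinite path. We take $G$ apart by repeatedly splitting into connected components and deleting one well-chosen vertex from each. If this never stopped, the deleted vertices would form an infinite path.

**Construction.** We define families $\mathcal C_n$ of pairwise disjoint nonempty subsets of $V$, each inducing a connected subgraph, and a point $r(C)\in C$ for each member $C$.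

* $\mathcal C_0$ is the set of connected components of $G$, and $r(C)\in C$ is arbitrary.
* For $C\in\mathcal C_n$ let $ch(C)$ (the *children* of $C$) be the set of connected components of $G[C\setminus\{r(C)\}]$, and let $\mathcal C_{n+1}=\bigcup_{C\in\mathcal C_n}ch(C)$.
* For $D\in ch(C)$ choose $r(D)\in D$ adjacent to $r(C)$. Such a vertex exists: take a path in the connected graph $G[C]$ from a point of $D$ to $r(C)$. Before it first reaches $r(C)$ it runs in $C\setminus\{r(C)\}$, hence stays in the component $D$, and the last vertex before $r(C)$ is as required.

We add a formal node $\top$ with underlying set $V$, with no point $r(\top)$, and with $ch(\top)=\mathcal C_0$. It is kept apart from the members of $\mathcal C_0$ even if $G$ is connected.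

**Lemma 2.** Let $G$ have no infinite path.

* **(F1)** There is no infinite sequence with $C_{n+1}\in ch(C_n)$ for all $n$.
* **(F2)** For every $v\in V$ there are a unique $n$, denoted $ht(v)$ and called the *height* of $v$, and a unique $C\in\mathcal C_n$ with $r(C)=v$.
* **(F3)** There is no edge between distinct $D,D'\in\mathcal C_n$.
* **(F4)** Distinct $u,v$ with $ht(u)=ht(v)$ are not adjacent.

*Proof.* (F1) Drop $\top$ if it occurs. Then $\langle r(C_n)\rangle$ would be an infinite path: consecutive terms are adjacent by the choice of $r$, and for $m<n$ we have $r(C_n)\in C_n\subseteq C_m\setminus\{r(C_m)\}$, so there are no repetitions.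

(F2) The vertex $v$ lies in exactly one $C\in\mathcal C_0$. As long as $v\ne r(C)$, it lies in exactly one child of $C$; move there. By (F1) this stops, and it can stop only at some $C$ with $v=r(C)$. For uniqueness, any $C\in\mathcal C_n$ with $r(C)=v$ contains $v$, as do its ancestors, so $C$ is on the chain just described. At earlier members $C'$ of the chain $v\neq r(C')$, and after $C$ the chain ends.

(F3) By induction. For $n=0$ these are components. Let $D\in ch(C)$ and $D'\in ch(C')$ be distinct members of $\mathcal C_{n+1}$. If $C=C'$, they are distinct components of one graph. If $C\ne C'$, there is no edge even between $C$ and $C'$.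

(F4) Let $u=r(C)$, $v=r(C')$ with $C,C'\in\mathcal C_n$. Since $u\neq v$, $C\ne C'$; apply (F3). $\square$

**Example: type $\lambda$.** By (F4) the vertices of each fixed height form an independent set, so $V$ is the union of countably many independent sets. Hence if $\mathrm{otp}(V)=\lambda$ is regular uncountable, some height class has size $\lambda$, and so type $\lambda$. This proves $\lambda\rightarrow(\lambda,\text{infinite path})^2$.

For $\omega^*\cdot\lambda$ the natural try is the same: choose one height, and take all vertices of that height. This can fail.

**Example: no height class is large.** Take $V=\omega_1\times\omega$, and recall that every $\alpha\ge\omega$ is uniquely $\omega\gamma+l$ with $\gamma\ge1$, $l<\omega$. All edges run inside rows. In row $n$, join $(0,n)$ to every other vertex of the row. Further, for $\gamma\ge1$ and $q<\omega$ make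
$$K(\gamma,q,n)=\{(\omega\gamma+(n+1)q+j,\ n):j\le n\}$$
a complete graph. Deleting $(0,n)$ from row $n$ leaves components of size at most $n+1$: the sets $K(\gamma,q,n)$ and the singletons $\{(m,n)\}$, $1\le m<\omega$. So there is no infinite path.

Now peel. The members of $\mathcal C_0$ are the rows; let $r$ of row $n$ be $(0,n)$. In $K(\gamma,q,n)$ always delete the vertex with the largest remaining $j$; this is allowed, since it is adjacent to the vertex deleted just before. The vertex with parameter $j$ gets height $1+n-j$. So for $\alpha=\omega\gamma+l$, $\gamma\ge1$,
$$ht(\alpha,n)=1+n-l\qquad\text{for all }n\ge l. \tag{1}$$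
Hence each height class meets each column $V_\alpha$ with $\alpha\ge\omega$ in a finite set, and by Lemma 1 no height class contains a set of type $\omega^*\cdot\omega_1$. A greedy choice, one column after another, can also be blocked: if it starts by taking all of column $0$, every other vertex is excluded.

In this example one can repair the choice by letting the height depend on the row. Take height $c(n)=n+1$ in row $n$; by (1) this is met by all points $(\omega\gamma,n)$, $\gamma\ge1$. The set $\{(\omega\gamma,n):\gamma\ge1,\ n<\omega\}$ is independent, because in row $n$ its points lie in the different sets $K(\gamma,0,n)$, and by Lemma 1 it is large. In general column $\alpha$ brings a function $h_\alpha$ (row $\mapsto$ height), and we need *one* $c\in\omega^\omega$ that agrees infinitely often with $\lambda$ many of the $h_\alpha$. This is where category enters.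

**Lemma 3.** Let $\lambda$ be as in Theorem A. Then the following statement $(E_\lambda)$ holds: for all $h_\alpha:X_\alpha\to\omega$ with $X_\alpha\in[\omega]^{\omega}$ ($\alpha<\lambda$) there is $c\in\omega^\omega$ such that $\{n\in X_\alpha:h_\alpha(n)=c(n)\}$ is infinite for $\lambda$ many $\alpha$.

*Proof.* Let
$$U_\alpha=\{c\in\omega^\omega:\exists^\infty n\in X_\alpha\ c(n)=h_\alpha(n)\}=\bigcap_{N<\omega}\ \bigcup_{n\in X_\alpha,\,n\ge N}\{c:c(n)=h_\alpha(n)\}.$$
Each union is open, and dense because $X_\alpha$ is infinite. So $U_\alpha$ has meager complement. If $\lambda<\mathrm{cov}(\mathcal M)$, the $\lambda$ many complements do not cover $\omega^\omega$, and some $c$ lies in all $U_\alpha$. If $\mathrm{non}(\mathcal M)<\lambda$, fix a nonmeager $Y$ with $|Y|<\lambda$. Each $U_\alpha$ meets $Y$, and by regularity of $\lambda$ some $c\in Y$ lies in $\lambda$ many $U_\alpha$. $\square$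

## 6. Independent sets from one function: proof of Theorem A

Let $\lambda$ be as in Theorem A and let $G=(V,E)$ be a graph with no infinite path, where $V=\lambda\times\omega$ with the order of Definition 2. By Lemma 1 it suffices to find an independent $W$ with $W\cap V_\alpha$ infinite for $\lambda$ many $\alpha$. Fix the peeling of Section 5.

**Step 1: thinning each column.** The purpose is to find, for each column, the node of the peeling at which the column spreads over infinitely many children.

Fix $\alpha<\lambda$. Start at $\top$, which contains the infinite set $V_\alpha$. Whenever some child of the current node has infinite intersection with $V_\alpha$, move to such a child. By (F1) this stops at a node $C_\alpha\in\{\top\}\cup\bigcup_n\mathcal C_n$ such that $C_\alpha\cap V_\alpha$ is infinite and $D\cap V_\alpha$ is finite for every $D\in ch(C_\alpha)$. Since $C_\alpha$ is the union of its children plus at most one point, infinitely many $D\in ch(C_\alpha)$ meet $V_\alpha$. Choose an infinite $A_\alpha\subseteq V_\alpha\cap\bigcup ch(C_\alpha)$ with at most one point in each child of $C_\alpha$. For $a\in A_\alpha$ let $D(a)\in ch(C_\alpha)$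 be the child containing $a$, and let $I_\alpha=\{D(a):a\in A_\alpha\}$, a countably infinite set. All children of $C_\alpha$ belong to one family $\mathcal C_n$, so $A_\alpha$ is independent by (F3).

**Step 2: many different nodes.** This step treats the case that for no $C$ is $|\{\alpha:C_\alpha=C\}|=\lambda$.

By regularity $\alpha\mapsto C_\alpha$ takes $\lambda$ many values; otherwise $\lambda$ would be a union of fewer than $\lambda$ sets of size less than $\lambda$. Choose one $\alpha$ for each value and discard the value $\top$. Since $\lambda$ is regular and uncountable, $\lambda$ many of the chosen $\alpha$ have $C_\alpha$ in the same $\mathcal C_n$. Let $W$ be the union of the corresponding $A_\alpha\subseteq C_\alpha$. Each $A_\alpha$ is independent, and there are no edges between different $C_\alpha$ by (F3). So $W$ is as required.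

From now on fix $C$ and $J\subseteq\lambda$ with $|J|=\lambda$ and $C_\alpha=C$ for $\alpha\in J$. Let $\mathcal D=ch(C)$. By (F3) there are no edges between distinct members of $\mathcal D$. For $K\subseteq\mathcal D$ put
$$J(K)=\{\alpha\in J:I_\alpha\cap K\ \text{is infinite}\}.$$

**Step 3: columns that can be made disjoint.** This step treats the case that $|J(K)|<\lambda$ whenever $|K|<\lambda$; then the greedy choice works.

Choose by recursion distinct $\alpha_\xi\in J$ ($\xi<\lambda$) such that $I_{\alpha_\xi}\cap K_\xi$ is finite, where $K_\xi=\bigcup_{\zeta<\xi}I_{\alpha_\zeta}$. This is possible: $|K_\xi|\le|\xi|\cdot\aleph_0<\lambda$, so $|J(K_\xi)|<\lambda$, and fewer than $\lambda$ indices are used already. Then $A'_\xi=\{a\in A_{\alpha_\xi}:D(a)\notin K_\xi\}$ is infinite. Two points of the same $A'_\xi$ lie in different members of $\mathcal D$. If $\zeta<\xi$, $a\in A'_\zeta$ and $b\in A'_\xi$, then $D(a)\in I_{\alpha_\zeta}\subseteq K_\xi$ while $D(b)\notin K_\xi$. So all points of $W=\bigcup_\xi A'_\xi$ lie in distinct members of $\mathcal D$, and $W$ is independent.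

**Step 4: reducing the remaining case to countably many rows.** Now some $K\subseteq\mathcal D$ has $|K|<\lambda=|J(K)|$. We arrange the children in $K$ into $\omega$ many layers, so that each of $\lambda$ many columns meets each layer finitely often.

Choose such a $K$ with $\mu=|K|$ minimal. For finite $K$ the set $J(K)$ is empty, so $\mu$ is infinite. Write $K=\{D_i:i<\mu\}$ without repetitions, and for $\alpha\in J(K)$ let $Y_\alpha=\{i<\mu:D_i\in I_\alpha\}$, an infinite set. By minimality of $\mu$,
$$|J(\{D_i:i<\beta\})|<\lambda\qquad\text{for all }\beta<\mu. \tag{2}$$
Suppose $\mathrm{cf}(\mu)>\omega$. Then every $Y_\alpha$ has a countably infinite subset, which is bounded in $\mu$. So $J(K)=\bigcup_{\beta<\mu}J(\{D_i:i<\beta\})$ is a union of $\mu<\lambda$ sets of size less than $\lambda$, contradicting the regularity of $\lambda$. Hence $\mathrm{cf}(\mu)=\omega$.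

Let $0=\mu_0<\mu_1<\cdots$ be cofinal in $\mu$ and let $\varphi(i)=n$ iff $\mu_n\le i<\mu_{n+1}$. Let $J'=J(K)\setminus\bigcup_nJ(\{D_i:i<\mu_n\})$. By (2) and regularity of the uncountable $\lambda$, $|J'|=\lambda$. For $\alpha\in J'$ each $Y_\alpha\cap\mu_n$ is finite, so $\varphi$ is finite-to-one on the infinite set $Y_\alpha$, and $X_\alpha=\varphi[Y_\alpha]\subseteq\omega$ is infinite.

**Step 5: choosing the height by layer.** We now use $(E_\lambda)$ as in the example of Section 5.

For $\alpha\in J'$ and $n\in X_\alpha$ pick $a_{\alpha,n}\in A_\alpha$ with $D(a_{\alpha,n})=D_i$ for some $i$ with $\varphi(i)=n$, and put $h_\alpha(n)=ht(a_{\alpha,n})$. By Lemma 3, applied to the $\lambda$ many functions $h_\alpha$ with $\alpha\in J'$, there are $c\in\omega^\omega$ and $J''\subseteq J'$ of size $\lambda$ such that $Z_\alpha=\{n\in X_\alpha:h_\alpha(n)=c(n)\}$ is infinite for $\alpha\in J''$. Let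
$$W=\{a_{\alpha,n}:\alpha\in J'',\ n\in Z_\alpha\}.$$
For fixed $\alpha$ the points $a_{\alpha,n}$ are distinct, as they lie in different $D_i$. So $W\cap V_\alpha$ is infinite for $\alpha\in J''$.

$W$ is independent: two points in different members of $\mathcal D$ are not adjacent. If distinct points $a_{\alpha,n}$, $a_{\beta,l}$ of $W$ lie in the same $D_i$, then $n=\varphi(i)=l$. So both have height $c(n)$, and they are not adjacent by (F4). This proves Theorem A. $\blacksquare$

## 7. Two forcings that fall short

For Theorem B we need many Cohen reals over a model of $\diamondsuit$ without losing superclub. We use these textbook facts. A $\sigma$-closed forcing (every decreasing $\omega$-sequence of conditions has a lower bound) adds no new $\omega$-sequences of ground model elements, so it preserves $\omega_1$. An $\aleph_2$-c.c. forcing preserves all cardinals $\ge\aleph_2$. A c.c.c. forcing preserves all cardinals, and every club of $\omega_1$ in the extension includes a club from the ground model. Finally, $\diamondsuit_{\omega_1}$ implies CH.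

**First try: finite conditions.** Let $\langle S_\delta\rangle$ be a $\diamondsuit$-sequence. If we add *one* Cohen real, with a countable forcing, then $\langle S_\delta\rangle$ becomes a superclub sequence. Indeed, let $A$ be an uncountable subset of $\omega_1$ in the extension, with name $\dot A$. Each $\alpha\in A$ is forced into $\dot A$ by a condition in the generic filter. There are only countably many conditions, so one condition $s$ in the filter works for uncountably many $\alpha$, and $B=\{\alpha:s\Vdash\alpha\in\dot A\}$ is an uncountable ground model subset of $A$. The stationary set $\{\delta:B\cap\delta=S_\delta\}$ remains stationary, by c.c.c.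

With $\aleph_1$ or more Cohen reals the count of conditions breaks down, and the conclusion is really lost for this sequence. Let $c:\omega_1\to2$ be generic for finite partial functions and $A=\{\alpha:c(\alpha)=1\}$. If $S\in\mathbf V$ is infinite, then any finite condition can be extended to give $c$ the value $0$ at some point of $S$, so $S\not\subseteq A$. If $B\subseteq A$ were uncountable with $B\cap\delta=S_\delta$ for stationarily many $\delta$, then for a large enough such $\delta$ the set $S_\delta\in\mathbf V$ would be infinite and included in $A$, a contradiction.

**Second try: one digit at a time.** The argument for one Cohen real needs only this: the conditions fall into countably many classes, and the part of the generic filter in one class lives in a model where $\langle S_\delta\rangle$ still guesses. A $\sigma$-closed forcing keeps $\diamondsuit$-sequences (Lemma 10). So let $u_0,u_1,\dots$ be functions $\kappa\to2$, each added by countable conditions, and let the $i$-th real be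
$$c_i=\langle u_k(i):k<\omega\rangle .$$
A condition is a finite sequence $s=\langle s(k):k<m\rangle$ of countable partial functions $\kappa\rightharpoonup2$, and one extends it by extending the $s(k)$ and by adding further terms. The classes are given by the length $m$. For each fixed $m$ only a $\sigma$-closed forcing is involved, and the reals $c_i$ appear only in the union.

But this forcing collapses $\omega_1$. Let $f(k)$ be the least $\alpha<\omega_1$ with $u_k(\alpha)=1$. Given a condition $s$ of length $m$ and $\beta<\omega_1$, extend it by the term $s(m)$ with domain $\beta+1$ that is $0$ below $\beta$ and $1$ at $\beta$. This forces $f(m)=\beta$. So $f$ maps $\omega$ onto $\omega_1$.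

What is wrong is that a new term $s(m)$ has uncountably many possible restrictions to a countable set. So we first force, with countable approximations, trees $\mathbb S^k$ of countable partial functions $\kappa\rightharpoonup2$ such that for many countable $w\subseteq\kappa$ only *countably many* functions $w\to2$ are allowed. The finite sequences with $s(k)\in\mathbb S^k$ will be c.c.c. To keep the $c_i$ Cohen generic we must be able to change a single value $s(k)(i)$, so the trees are closed under finite modifications.

## 8. Generic trees with countable levels

From now on assume $\diamondsuit_{\omega_1}$ in $\mathbf V$, so CH holds there. Let $\langle S_\delta:\delta\in\lim(\omega_1)\rangle$ be a $\diamondsuit$-sequence and $\kappa\ge\aleph_2$ a cardinal. For $t:w\to2$ with $w\subseteq\kappa$ and a finite partial function $e:\kappa\rightharpoonup2$, let $t[e]:w\to2$ be $t$ with its values overwritten by $e$ on $w\cap\mathrm{dom}(e)$. The functions $t[e]$ are the *finite modifications* of $t$. If $w$ is countable, $t$ has only countably many of them.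

**Definition 7.** Conditions of $\mathbb T$ are $p=(w_p,\langle T^k_p:k<\omega\rangle)$ where $w_p\in[\kappa]^{\le\omega}$ and each $T^k_p$ is a nonempty countable set of functions $w_p\to2$ closed under finite modifications. Let $q\le p$ iff $w_q\supseteq w_p$ and $\{t\restriction w_p:t\in T^k_q\}=T^k_p$ for all $k$.

For example, if $w_p$ is finite then $T^k_p$ must be all of $2^{w_p}$. If $w_p=\omega$, one may take $T^k_p$ to be the set of all $t:\omega\to2$ that are eventually $0$. One extension of this $p$ has $w_q=\omega+\omega$ and $T^k_q$ the set of all functions $\omega+\omega\to2$ with finitely many values $1$. No extension may have an element whose restriction to $\omega$ is not eventually $0$: a condition is a promise about everything above it.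

The order is transitive. For $i\in\kappa\setminus w_p$ put $w_q=w_p\cup\{i\}$ and $T^k_q=\{t\cup\{(i,\varepsilon)\}:t\in T^k_p,\ \varepsilon<2\}$. These sets are closed under finite modifications, and $q\le p$. So
$$\{q\in\mathbb T:i\in w_q\}\ \text{is dense for every }i<\kappa. \tag{3}$$

For $m<\omega$ let $\mathbb P_m=\{(p,s):p\in\mathbb T,\ s\in\prod_{k<m}T^k_p\}$, with $(q,r)\le(p,s)$ iff $q\le p$ and $r(k)\supseteq s(k)$ for $k<m$. Thus $\mathbb P_0\cong\mathbb T$.

**Lemma 4.** Each $\mathbb P_m$ is $\sigma$-closed.

*Proof.* Let $(p_n,s_n)$ be decreasing and $w=\bigcup_nw_{p_n}$. For $t\in T^k_{p_n}$ choose $t=t_n\subseteq t_{n+1}\subseteq\cdots$ with $t_j\in T^k_{p_j}$; this is possible because $p_{j+1}\le p_j$ makes every element of $T^k_{p_j}$ the restriction of an element of $T^k_{p_{j+1}}$. Let $b(t,n,k)=\bigcup_{j\ge n}t_j:w\to2$. Let $T^k$ be the closure under finite modifications of the set of all $b(t,n,k)$ with $n<\omega$, $t\in T^k_{p_n}$, together with the function $\bigcup_ns_n(k)$ if $k<m$. Then $T^k$ is countable and nonempty.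

We check that $(w,\langle T^k\rangle_k)$ is below each $p_n$. The restriction of $b(t,n',k)$ to $w_{p_n}$ is $t_n\in T^k_{p_n}$ if $n\ge n'$, and it is $t\restriction w_{p_n}\in T^k_{p_n}$ if $n<n'$. The restriction of $\bigcup_js_j(k)$ is $s_n(k)\in T^k_{p_n}$. Since $f[e]\restriction w_{p_n}=(f\restriction w_{p_n})[e]$ and $T^k_{p_n}$ is closed under finite modifications, all restrictions of elements of $T^k$ lie in $T^k_{p_n}$. Conversely every $t\in T^k_{p_n}$ is $b(t,n,k)\restriction w_{p_n}$. So $((w,\langle T^k\rangle_k),\langle\bigcup_ns_n(k):k<m\rangle)$ is a lower bound in $\mathbb P_m$. $\square$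

**Lemma 5.** $\mathbb T$ is $\aleph_2$-c.c.

*Proof.* Let $\aleph_2$ distinct conditions be given. By CH and the $\Delta$-system lemma for countable sets we may assume that any two of the sets $w_p$ intersect in the same countable set $r$. By CH there are at most $\aleph_1$ functions $r\to2$, at most $\aleph_1^{\aleph_0}=\aleph_1$ countable sets of such functions, and at most $\aleph_1$ $\omega$-sequences of these sets. So two of our conditions $p\ne q$ have $w_p\cap w_q=r$ and
$$\{t\restriction r:t\in T^k_p\}=\{t\restriction r:t\in T^k_q\}\quad\text{for all }k. \tag{4}$$
Let $w=w_p\cup w_q$ and $T^k=\{t\cup t':t\in T^k_p,\ t'\in T^k_q,\ t\restriction r=t'\restriction r\}$. It is countable, and closed under finite modifications since $(t\cup t')[e]=t[e]\cup t'[e]$. By (4) each $t\in T^k_p$ has a partner $t'$, and conversely, so $T^k$ is nonempty and $(w,\langle T^k\rangle_k)$ is a common extension. $\square$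

Let $g\subseteq\mathbb T$ be $\mathbf V$-generic. By Lemmas 4 and 5, $\mathbf V[g]$ has the same cardinals and the same $\omega$-sequences of elements of $\mathbf V$. In $\mathbf V[g]$ let
$$\mathbb S^k=\bigcup_{p\in g}T^k_p,\qquad \mathbb Q_m=\prod_{k<m}\mathbb S^k,\qquad \mathbb Q=\bigcup_{m<\omega}\mathbb Q_m .$$
Elements of $\mathbb Q_m$ are sequences $s$ of length $|s|=m$; the order on $\mathbb Q$ is $s'\le s$ iff $|s'|\ge|s|$ and $s'(k)\supseteq s(k)$ for $k<|s|$, and $\mathbb Q_m$ carries the restriction of this order.

**Lemma 6.** In $\mathbf V[g]$:

* **(i)** If $t\in\mathbb S^k$ and $q\in g$, there are $r\in g$ with $r\le q$ and $t'\in T^k_r$ with $t'\supseteq t$; then $t'\restriction w_q\in T^k_q$. In particular every $t\in\mathbb S^k$ has an extension in $\mathbb S^k$ with any given $i<\kappa$ in its domain.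
* **(ii)** $\mathbb S^k$ is closed under finite modifications.
* **(iii)** For $p\in g$, every $s\in\mathbb Q_m$ is compatible in $\mathbb Q_m$ with some element of $\prod_{k<m}T^k_p$.

*Proof.* (i) Let $t\in T^k_p$ with $p\in g$, and let $r\in g$ be below $p$ and $q$. Since $r\le p$, $t$ is the restriction of some $t'\in T^k_r$; since $r\le q$, $t'\restriction w_q\in T^k_q$. For the last sentence, use (3) to find $q\in g$ with $i\in w_q$; then $i\in w_q\subseteq w_r=\mathrm{dom}(t')$.

(ii) Each $T^k_p$ is closed under finite modifications.

(iii) As in (i), for finitely many $k$ at once, take $r\in g$ below $p$ such that each $s(k)$ has an extension $s'(k)\in T^k_r$. Then $s'\le s$ and $s'\le\langle s'(k)\restriction w_p:k<m\rangle\in\prod_{k<m}T^k_p$. $\square$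

## 9. Capturing dense sets on a countable level

The c.c.c. will follow if a dense open set can be swallowed by one countable level. The difficulty is closure under finite modifications: when we add an element to a tree, we add all its finite modifications, and all must be captured. A fusion argument treats only finitely many modifications at a time.

**Lemma 7.** In $\mathbf V[g]$, let $m\ge1$ and let $D\subseteq\mathbb Q_m$ be dense open. There is $p\in g$ with $\prod_{k<m}T^k_p\subseteq D$.

*Proof.* Let $p_*\in g$ force that $\dot D$ is a dense open subset of $\dot{\mathbb Q}_m$. We find $p_\omega\le p_*$ forcing $\prod_{k<m}T^k_{p_\omega}\subseteq\dot D$. As $p_*$ may be replaced by any stronger condition, the set of such $p_\omega$ is dense below $p_*$, and genericity finishes the proof. We work in $\mathbf V$.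

**Step 1: one tuple.** The purpose is to put an extension of a single tuple into $\dot D$. We claim:

$(\ast)$ If $p\le p_*$ and $y\in\prod_{k<m}T^k_p$, there are $q\le p$ and $r\in\prod_{k<m}T^k_q$ with $r\le y$ and $q\Vdash r\in\dot D$.

Since $p\Vdash y\in\dot{\mathbb Q}_m$ and all elements of $\mathbb Q_m$ lie in $\mathbf V$, there are $q'\le p$ and $r'\in\mathbf V$ with $r'\le y$ and $q'\Vdash r'\in\dot D$. For each of the finitely many $k<m$, $q'$ forces $r'(k)\in T^k_{p'}$ for some $p'$ in the generic filter. So, extending $q'$ finitely often, we get $q\le q'$ that is below conditions $q_k$ with $r'(k)\in T^k_{q_k}$, for all $k<m$. Let $r(k)\in T^k_q$ extend $r'(k)$. Then $q\Vdash r\in\dot{\mathbb Q}_m$ and $r\le r'$, so $q\Vdash r\in\dot D$ by openness.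

**Step 2: the fusion sequence.** We build $p_*=p_0\ge p_1\ge\cdots$, finite sets $E_0\subseteq E_1\subseteq\cdots$ with $E_n\subseteq w_{p_n}$, and functions $x^k_j(n)\in T^k_{p_n}$ for $k<m$ and $j<n$, with $x^k_j(n)\subseteq x^k_j(n+1)$. The functions $x^k_j=\bigcup_{n>j}x^k_j(n)$ will generate the new trees, and the finite modifications of the $x^k_j(n)$ treated at step $n$ are those with domain $E_n$. We want
$$p_{n+1}\Vdash\langle x^k_{j_k}(n+1)[e_k]:k<m\rangle\in\dot D\quad\text{for all }\vec j\in n^m\text{ and all }e_k\in2^{E_n}\ (k<m). \tag{5}$$

For bookkeeping, once $p_n$ is known, list $w_{p_n}$ as $\{i_{n,a}:a<\omega\}$ (unless it is empty) and each $T^k_{p_n}$, $k<m$, as $\{t^k_{n,a}:a<\omega\}$, with repetitions allowed. Fix a bijection $n\mapsto((n)_0,(n)_1)$ from $\omega$ onto $\omega\times\omega$ with $(n)_0\le n$. Let $E_0=\varnothing$.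

*From $n$ to $n+1$.* There are finitely many pairs $(\vec j,\vec e)$ with $\vec j\in n^m$ and $\vec e=\langle e_k:k<m\rangle$, $e_k\in2^{E_n}$. We treat them one after another, keeping a current condition $p'\le p_n$ and current functions $y^k_j\in T^k_{p'}$ extending $x^k_j(n)$; at the start $p'=p_n$ and $y^k_j=x^k_j(n)$. For the pair $(\vec j,\vec e)$ apply $(\ast)$ to $p'$ and the tuple $\langle y^k_{j_k}[e_k]:k<m\rangle$, which is in $\prod_{k<m}T^k_{p'}$ by closure under finite modifications. We get $q\le p'$ and $r$. Replace $y^k_{j_k}$ by
$$\tilde y^k=r(k)\bigl[\,y^k_{j_k}\restriction E_n\,\bigr].$$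

* $\tilde y^k\in T^k_q$, by closure under finite modifications.
* $\tilde y^k\supseteq y^k_{j_k}$: on $w_{p'}$, $r(k)$ agrees with $y^k_{j_k}[e_k]$, that is, with $y^k_{j_k}$ off $E_n$; and on $E_n$ the old values have been restored.
* $\tilde y^k[e_k]=r(k)[e_k]=r(k)$, since $r(k)\restriction E_n=e_k$.

So $q\Vdash\langle\tilde y^k[e_k]:k<m\rangle\in\dot D$. There is no conflict between different $k$, because $\vec j$ selects one function for each $k$. Replace every other $y^k_j$ by an arbitrary extension in $T^k_q$, and let $q$ be the new current condition. What has been achieved for $(\vec j,\vec e)$ persists: if later $y\supseteq\tilde y^k$, then $y[e_k]\supseteq\tilde y^k[e_k]=r(k)$, and $\dot D$ is open.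

After all pairs are treated, let $p_{n+1}$ be the current condition and $x^k_j(n+1)$ the current functions, for $j<n$. This gives (5). Let $x^k_n(n+1)\in T^k_{p_{n+1}}$ extend $t^k_{(n)_0,(n)_1}$, and let $E_{n+1}=E_n\cup\{i_{(n)_0,(n)_1}\}$ (or $E_n$ if $w_{p_{(n)_0}}$ is empty).

**Step 3: the limit.** We define $p_\omega$ and check that it is a lower bound. Let $w_{p_\omega}=w=\bigcup_nw_{p_n}$; by the bookkeeping $w=\bigcup_nE_n$. For $k<m$ let $T^k_{p_\omega}$ be the closure under finite modifications of $\{x^k_j:j<\omega\}$. For $k\ge m$ let $T^k_{p_\omega}$ be the closure of the functions $b(t,n,k)$, as in Lemma 4.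

For $k\ge m$ the requirement for $p_\omega\le p_n$ was checked in Lemma 4. Let $k<m$. The restriction of $x^k_j$ to $w_{p_n}$ is $x^k_j(n)\in T^k_{p_n}$ if $n>j$. If $n\le j$, it is $x^k_j(j+1)\restriction w_{p_n}$, which is in $T^k_{p_n}$ because $p_{j+1}\le p_n$. Finite modifications of these are in $T^k_{p_n}$ too. Conversely every $t\in T^k_{p_n}$ is $t^k_{(j)_0,(j)_1}$ for some $j$ with $(j)_0=n$, and then $t\subseteq x^k_j$. So $p_\omega\le p_n$ for all $n$.

**Step 4: everything is captured.** It remains to see that $p_\omega$ forces every element of $\prod_{k<m}T^k_{p_\omega}$ into $\dot D$. Such an element is $\langle x^k_{j_k}[e_k]:k<m\rangle$ with finite $e_k$, where we may take $\mathrm{dom}(e_k)\subseteq w$. Choose $n>\max_kj_k$ with $E_n\supseteq\bigcup_k\mathrm{dom}(e_k)$. Filling in the values of $x^k_{j_k}$ that are already there, we may assume $e_k\in2^{E_n}$. Now $x^k_{j_k}[e_k]\supseteq x^k_{j_k}(n+1)[e_k]$, and $p_\omega\le p_{n+1}$. By (5) and openness, $p_\omega$ forces $\langle x^k_{j_k}[e_k]:k<m\rangle\in\dot D$. $\square$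

**Lemma 8.** In $\mathbf V[g]$, $\mathbb Q$ is c.c.c. Hence $\mathbb T*\dot{\mathbb Q}$ preserves all cardinals.

*Proof.* Let $m\ge1$ and let $X\subseteq\mathbb Q_m$ be a maximal antichain. By maximality $D=\{s\in\mathbb Q_m:\exists x\in X\ s\le x\}$ is dense, and it is open. Take $p\in g$ as in Lemma 7. For each $\tau$ in the countable set $\prod_{k<m}T^k_p$ choose $x_\tau\in X$ with $\tau\le x_\tau$. By Lemma 6(iii) each $x\in X$ is compatible with some such $\tau$, hence with $x_\tau$, and so $x=x_\tau$. Thus $X$ is countable. An uncountable antichain of $\mathbb Q$ would contain uncountably many elements of the same length $m\ge1$ (there is only one of length $0$). These are pairwise incompatible in $\mathbb Q_m$ and extend to a maximal antichain of $\mathbb Q_m$, a contradiction. The last statement follows with Lemmas 4 and 5. $\square$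

## 10. Uncountable sets decided at a fixed length

Let $h\subseteq\mathbb Q$ be $\mathbf V[g]$-generic. The final model is $\mathbf V[g][h]$. For $m<\omega$ let $h_m=\{s\in h:|s|=m\}$.

The filter $h_m$ is $\mathbb Q_m$-generic over $\mathbf V[g]$. It is a filter, because a common extension in $h$ of two elements of $h_m$ can be restricted to $m$. It meets every dense open $D\subseteq\mathbb Q_m$: the set $\{s\in\mathbb Q:|s|\ge m,\ s\restriction m\in D\}$ is dense in $\mathbb Q$, since we can lengthen $s$ to length at least $m$ and then extend its first $m$ terms into $D$. If $s\in h$ is in this set, then $s\restriction m\in h_m\cap D$.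

**Lemma 9.** $\mathbf V_m:=\mathbf V[g][h_m]$ is a generic extension of $\mathbf V$ by the $\sigma$-closed forcing $\mathbb P_m$.

*Proof.* We show that $(p,s)\mapsto(p,\check s)$ is a dense embedding of $\mathbb P_m$ into $\mathbb T*\dot{\mathbb Q}_m$. The orders agree by definition. For density, let $(p,\dot s)$ be given. Extend $p$ to a condition $q$ that decides $\dot s=s$ and is below conditions $q_k$ with $s(k)\in T^k_{q_k}$ ($k<m$). Extend each $s(k)$ to some $s'(k)\in T^k_q$. Then $(q,s')\in\mathbb P_m$ and $(q,\check s')\le(p,\dot s)$. $\square$

**Lemma 10.** If $B\in\mathbf V_m$ and $B\subseteq\omega_1$, then $\{\delta:B\cap\delta=S_\delta\}$ is stationary in $\mathbf V_m$.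

*Proof.* Let $c_0\in\mathbb P_m$ force $\dot B\subseteq\omega_1$ and that $\dot C$ is club in $\omega_1$; we find an extension of $c_0$ and a $\delta$ such that the extension forces $\delta\in\dot C$ and $\dot B\cap\delta=S_\delta$. In $\mathbf V$ build a decreasing sequence $\langle c_\alpha:\alpha<\omega_1\rangle$, with lower bounds at limits, such that $c_{\alpha+1}$ decides $\dot B\cap\alpha$ to be some $b_\alpha$ and forces $\gamma_\alpha\in\dot C$ for some $\gamma_\alpha>\alpha$. This is possible because $\mathbb P_m$ is $\sigma$-closed and so adds no new countable subsets of $\omega_1$. The values cohere: with $B^*=\bigcup_\alpha b_\alpha$ we have $b_\alpha=B^*\cap\alpha$. The limit ordinals $\delta$ with $\gamma_\alpha<\delta$ for all $\alpha<\delta$ form a club, so by $\diamondsuit$ there is such a $\delta$ with $B^*\cap\delta=S_\delta$. Now $c_\delta$ is below all $c_{\alpha+1}$, $\alpha<\delta$. Hence it forces $\dot B\cap\delta=B^*\cap\delta=S_\delta$, and it forces $\dot C$ to be unbounded in $\delta$, so $\delta\in\dot C$. $\square$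

**Lemma 11.** In $\mathbf V[g][h]$, $\langle S_\delta:\delta\in\lim(\omega_1)\rangle$ is a superclub sequence.

*Proof.* Let $A\in\mathbf V[g][h]$ be an uncountable subset of $\omega_1$, with $\mathbb Q$-name $\dot A\in\mathbf V[g]$. Every $\alpha\in A$ is forced into $\dot A$ by some $s\in h$, and $s$ has one of countably many lengths. Since $\omega_1$ is preserved, there is $m$ such that
$$B=\{\alpha<\omega_1:\exists s\in h\ (|s|=m\ \wedge\ s\Vdash_{\mathbb Q}\alpha\in\dot A)\}$$
is uncountable. Clearly $B\subseteq A$. Moreover $B$ is defined from $h_m$ and the forcing relation of $\mathbf V[g]$, so $B\in\mathbf V[g][h_m]=\mathbf V_m$. By Lemma 10, $Z=\{\delta:B\cap\delta=S_\delta\}$ is stationary in $\mathbf V_m$. Let $C\in\mathbf V[g][h]$ be club in $\omega_1$. As $\mathbb Q$ is c.c.c. in $\mathbf V[g]$, there is a club $C'\subseteq C$ with $C'\in\mathbf V[g]\subseteq\mathbf V_m$. So $Z\cap C\supseteq Z\cap C'\neq\varnothing$. Hence $Z$ is stationary in $\mathbf V[g][h]$. $\square$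

## 11. The reals $c_i$ and the category invariants

In $\mathbf V[g][h]$ let $u_k=\bigcup\{s(k):s\in h,\ |s|>k\}$. It is a function because $h$ is a filter, and by Lemma 6(i) and genericity it is total, $u_k:\kappa\to2$. For $i<\kappa$ let $c_i\in2^\omega$, $c_i(k)=u_k(i)$. Call $D\subseteq2^{<\omega}$ *dense* if it is closed under end-extension and every $\sigma\in2^{<\omega}$ has an extension in $D$. For example, $\{\sigma:\sigma\text{ takes the value }1\text{ somewhere}\}$ is dense.

**Lemma 12.** Let $\langle D_\xi:\xi<\theta\rangle\in\mathbf V[g][h]$ be dense subsets of $2^{<\omega}$. There is $X\subseteq\kappa$ with $|X|\le\max(\theta,\aleph_0)$ such that for every $i\in\kappa\setminus X$ and every $\xi<\theta$ there is $n$ with $c_i\restriction n\in D_\xi$.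

*Proof.* Work in $\mathbf V[g]$ and take names $\dot D_\xi$, forced by the trivial condition to be dense. First we collect the coordinates $i$ that are relevant to these names. For $\xi<\theta$ and $\sigma\in2^{<\omega}$ let $X_{\xi,\sigma}$ be a maximal antichain among the conditions forcing $\sigma\in\dot D_\xi$; it is countable by Lemma 8. Let $X$ be the union of all $\mathrm{dom}(a(k))$ with $a\in X_{\xi,\sigma}$ and $k<|a|$. These domains are countable, so $|X|\le\max(\theta,\aleph_0)$.

Fix $i\in\kappa\setminus X$, $\xi<\theta$ and $s\in\mathbb Q$ of length $m$. We find $s''\le s$ forcing some $\sigma'\in\dot D_\xi$ to be an initial segment of $c_i$; by genericity this suffices. By Lemma 6(i) we may assume $i\in\mathrm{dom}(s(k))$ for $k<m$. Let $\sigma=\langle s(k)(i):k<m\rangle$, which $s$ forces to be $c_i\restriction m$. By density there are $s'\le s$ and $\sigma'\supseteq\sigma$ with $s'\Vdash\sigma'\in\dot D_\xi$. By maximality of $X_{\xi,\sigma'}$ we may extend $s'$ so that $s'\le a$ for some $a\in X_{\xi,\sigma'}$. Extending further, we may assume $|s'|\ge|\sigma'|$ and $i\in\mathrm{dom}(s'(k))$ for all $k<|s'|$.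

Define $s''$ of length $|s'|$ by
$$s''(k)=\begin{cases}s'(k)[\{(i,\sigma'(k))\}]&\text{if }m\le k<|\sigma'|,\\ s'(k)&\text{otherwise.}\end{cases}$$
By Lemma 6(ii), $s''\in\mathbb Q$. The first $m$ terms are unchanged, so $s''\le s$. Only values at $i$ were changed, and $i\notin X\supseteq\mathrm{dom}(a(k))$ for $k<|a|$, so $s''\le a$. Hence $s''\Vdash\sigma'\in\dot D_\xi$. Finally $s''(k)(i)=\sigma'(k)$ for all $k<|\sigma'|$: for $k<m$ because $\sigma\subseteq\sigma'$, and for $m\le k<|\sigma'|$ by definition. So $s''\Vdash c_i\restriction|\sigma'|=\sigma'$. $\square$

**Lemma 13.** In $\mathbf V[g][h]$, $\mathrm{cov}(\mathcal M)\ge\kappa$ and $\mathrm{non}(\mathcal M)=\aleph_1$. If $\kappa^{\aleph_0}=\kappa$ in $\mathbf V$, then $\mathrm{cov}(\mathcal M)=2^{\aleph_0}=\kappa$.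

*Proof.* Every meager set in $2^\omega$ is included in a union of closed nowhere dense sets $F_n$ ($n<\omega$). The sets $D_n=\{\sigma:\text{no }x\in F_n\text{ extends }\sigma\}$ are dense, and the meager set is disjoint from $\{x:\forall n\,\exists l\ x\restriction l\in D_n\}$.

Given fewer than $\kappa$ meager sets, apply Lemma 12 to all the corresponding $D_n$; their number can be taken to be some $\theta<\kappa$. We get $|X|<\kappa$, and any $c_i$ with $i\in\kappa\setminus X$ lies in none of the given sets. So $\mathrm{cov}(\mathcal M)\ge\kappa$.

Given one meager set, Lemma 12 with $\theta=\omega$ gives a countable $X$, and $c_i$ for $i\in\omega_1\setminus X$ is not in the set. So $\{c_i:i<\omega_1\}$ is nonmeager and $\mathrm{non}(\mathcal M)=\aleph_1$.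

Suppose $\kappa^{\aleph_0}=\kappa$ in $\mathbf V$. Since $\mathbb T$ adds no $\omega$-sequences of elements of $\mathbf V$, $\kappa^{\aleph_0}=\kappa$ holds in $\mathbf V[g]$. All elements of the $\mathbb S^k$ are countable partial functions $\kappa\rightharpoonup2$, so $|\mathbb Q|\le\kappa$. By c.c.c., every real in $\mathbf V[g][h]$ has a name in $\mathbf V[g]$ given by countably many countable antichains, so there are at most $\kappa^{\aleph_0}=\kappa$ of them. Thus $2^{\aleph_0}\le\kappa\le\mathrm{cov}(\mathcal M)\le2^{\aleph_0}$. $\square$

Lemmas 8, 11 and 13 prove Theorem B, and with it the Main Theorem. $\blacksquare$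

## 12. Superclub bounds $\mathfrak b$: proof of Theorem C

The first statement is that superclub forces $\mathfrak b=\aleph_1$. The plan is to build $\aleph_1$ functions such that $f_\beta$ escapes every pointwise supremum that has been guessed up to stage $\beta$.

**Step 1: the family.** Let $\langle S_\delta\rangle$ be a superclub sequence. For limit $\delta$ let $F_\delta=\sup_{\alpha\in S_\delta}f_\alpha$, pointwise, with $\sup\varnothing=0$; this depends only on $f_\alpha$ for $\alpha<\delta$. Define $f_\beta\in\omega^\omega$ ($\beta<\omega_1$) by recursion so that $f_\beta$ eventually strictly exceeds every $F_\delta$ with $\delta\le\beta$ limit and $F_\delta$ everywhere finite. These are countably many functions, so this is possible.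

**Step 2: a bounded uncountable subfamily.** Suppose $\mathfrak b>\aleph_1$. Then some $x$ satisfies $f_\alpha\le^*x$ for all $\alpha<\omega_1$. For uncountably many $\alpha$ the same $N$ works, meaning $f_\alpha(n)\le x(n)$ for $n\ge N$, and $f_\alpha\restriction N$ is the same finite sequence. Changing $x\restriction N$ to that sequence, we get an uncountable $A$ with $f_\alpha\le x$ everywhere for all $\alpha\in A$.

**Step 3: the contradiction.** Let $B\subseteq A$ be uncountable with $Z=\{\delta:B\cap\delta=S_\delta\}$ stationary. Let $F=\sup_{\alpha\in B}f_\alpha\le x$. Each value $F(k)$ is a maximum, attained at some $\alpha_k\in B$. Choose $\delta\in Z$ above all $\alpha_k$. Then $S_\delta=B\cap\delta$ contains all $\alpha_k$, so $F_\delta=F$, which is everywhere finite. Take $\beta\in B\setminus\delta$. Then $f_\beta\le F=F_\delta$ everywhere, but $f_\beta$ eventually strictly exceeds $F_\delta$ because $\delta\le\beta$. This contradiction shows $\mathfrak b=\aleph_1$.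

**Step 4: additivity.** The inequality $\mathrm{add}(\mathcal M)\le\mathfrak b$ (Miller; see Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*) now gives $\mathrm{add}(\mathcal M)=\aleph_1$. For completeness, here is a proof of the inequality.

**Lemma 14.** $\mathrm{add}(\mathcal M)\le\mathfrak b$.

*Proof.* *Meager sets and interval partitions.* Every meager $M\subseteq2^\omega$ is included in a set of the form $\{x:x\restriction J_n\ne y\restriction J_n\text{ for all but finitely many }n\}$, where $\langle J_n\rangle$ partitions $\omega$ into consecutive finite intervals and $y\in2^\omega$. To see this, let $M\subseteq\bigcup_nF_n$ with $F_0\subseteq F_1\subseteq\cdots$ closed nowhere dense. When $j_n=\min J_n$ is known, treat the finitely many $\sigma\in2^{j_n}$ one after another and find $J_n=[j_n,j_{n+1})$ and $y\restriction J_n$ such that for every $\sigma\in2^{j_n}$ no element of $F_n$ extends $\sigma$ followed by $y\restriction J_n$. If $x\in F_{n_0}$, then $x\in F_n$, so $x\restriction J_n\neq y\restriction J_n$, for all $n\ge n_0$.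

*The sets.* Let $\mathcal F$ be a $\le^*$-unbounded family of size $\mathfrak b$; by enlarging its members we may assume that they are nondecreasing with $f(m)\ge m$. For $f\in\mathcal F$ let $i_0=0$, $i_{k+1}=f(i_k)+1$, $I^f_k=[i_k,i_{k+1})$, and
$$M_f=\{x\in2^\omega:x\text{ is not constantly }0\text{ on }I^f_k\text{ for all but finitely many }k\}.$$
$M_f$ is meager, since its complement is a dense $G_\delta$. We claim that $\bigcup_{f\in\mathcal F}M_f$ is not meager. Otherwise take $\langle J_n\rangle$ and $y$ for it as above.

*Almost every $J_n$ contains some $I^f_k$, for each $f\in\mathcal F$.* Suppose not. Choose infinitely many $n$, no two consecutive, such that $J_n$ contains no $I^f_k$. Let $x$ agree with $y$ on the chosen $J_n$ and be $1$ elsewhere. No $I^f_k$ is included in the union of the chosen $J_n$: being an interval, it would be included in a single one, as no two chosen ones are adjacent. So $x$ takes the value $1$ on every $I^f_k$, and $x\in M_f$. But $x\restriction J_n=y\restriction J_n$ for infinitely many $n$, a contradiction.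

*A bound for $\mathcal F$.* For $m\in J_n$ let $z(m)=\max J_{n+1}$. Given $f\in\mathcal F$, for all large $m$, say $m\in J_n$, some $I^f_k=[i_k,i_{k+1})$ is included in $J_{n+1}$. Then $m<i_k$, so $f(m)\le f(i_k)=i_{k+1}-1\le\max J_{n+1}=z(m)$. Hence $f\le^*z$ for all $f\in\mathcal F$, contradicting the choice of $\mathcal F$. $\square$

So superclub gives $\aleph_1\le\mathrm{add}(\mathcal M)\le\mathfrak b=\aleph_1$. In particular no model of superclub, including those of Theorem B, satisfies $\mathrm{add}(\mathcal M)>\aleph_1$. This proves Theorem C. $\blacksquare$
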